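# A Rokhlin inclusion of finite simple C*-algebras with index $(5+\sqrt5)/2$

## 1. A sign flip on an infinite tensor product of two-by-two matrices

Let $B_n=M_2^{\otimes n}$, embedded in $B_{n+1}$ by $x\mapsto 1\otimes x$ (each new leg appears on the left), and let $B$ be the C*-algebra limit. Put $z=\mathrm{diag}(1,-1)$. The automorphisms $x\mapsto z^{\otimes n}xz^{\otimes n}$ of $B_n$ fit together to an automorphism $\alpha$ of $B$ with $\alpha^2=\mathrm{id}$. Let $A=\{x:\alpha(x)=x\}$ and $E(x)=\frac12(x+\alpha(x))$, a conditional expectation of $B$ onto $A$.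

How much larger is $B$ than $A$? Let $\sigma=\begin{pmatrix}0&1\\1&0\end{pmatrix}\in B_1$. Then $\sigma^2=1$ and $\alpha(\sigma)=-\sigma$. Write $x=x_0+x_1$ with $\alpha(x_j)=(-1)^jx_j$. Then $E(x)=x_0$ and $\sigma E(\sigma x)=\sigma\sigma x_1=x_1$, so
$$x=1\cdot E(1\cdot x)+\sigma E(\sigma x),\qquad 1\cdot1+\sigma\cdot\sigma=2 .$$
So $B$ is "twice" $A$. Next, let $p=\frac12\begin{pmatrix}1&1\\1&1\end{pmatrix}$. Then $zpz=\frac12\begin{pmatrix}1&-1\\-1&1\end{pmatrix}$ and $p+zpz=1$. The projection $e_k=p\otimes1^{\otimes k}\in B_{k+1}$ lives on the newest leg. It commutes with $1\otimes B_k$, that is, with the image of $B_k$, and $E(e_k)=\frac12\cdot1$. So there are projections that asymptotically commute with all of $B$, and $E$ averages them to the reciprocal of the number $2$ found above.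

Both algebras are simple. For $A$: the fixed points in $B_n$ are the matrices that preserve the eigenspaces $H_n^{\pm}$ of $z^{\otimes n}$, so $A_n$ has two full matrix blocks. Since $H_{n+1}^+=(\epsilon_+\otimes H_n^+)\oplus(\epsilon_-\otimes H_n^-)$, and similarly for $H^-_{n+1}$, where $\epsilon_\pm$ are the eigenvectors of $z$, each block of $A_n$ sits in both blocks of $A_{n+1}$. So a nonzero ideal contains everything.

The same works for a finite group $G$. Take $B_n=B(\ell^2G)^{\otimes n}$, let $\alpha_g$ be conjugation by $\lambda_g^{\otimes n}$ ($\lambda$ the left translation), $A=B^G$, $E=|G|^{-1}\sum_g\alpha_g$. On matrix units of $B_1$ we have $\alpha_g(e_{s,t})=e_{gs,gt}$. Put $u_h=|G|^{1/2}e_{h,1}$. Then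
$$\sum_hu_hE(u_h^*x)=\sum_{h,g}e_{h,1}\,e_{g,gh}\,\alpha_g(x)=\sum_he_{h,1}e_{1,h}x=x,\qquad\sum_hu_hu_h^*=|G| .$$
The projections $e_k=e_{1,1}\otimes1^{\otimes k}$ commute with $B_k$, and $\sum_g\alpha_g(e_k)=1$ gives $E(e_k)=|G|^{-1}$.

In these examples the number counts group elements. Must it always be an integer?

## 2. Quasi-bases, the Watatani index and Rokhlin projections

Throughout, $A\subset B$ is an inclusion of unital C*-algebras with a common unit, and $E:B\to A$ is a conditional expectation.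

**Definition (Watatani).** $E$ is of index-finite type if there is a finite family $\{(u_i,v_i)\}\subset B\times B$, a quasi-basis, with $x=\sum_iu_iE(v_ix)=\sum_iE(xu_i)v_i$ for all $x\in B$. Its index is $\mathrm{Index}\,E=\sum_iu_iv_i$.

The index does not depend on the quasi-basis: if $\{(s_j,t_j)\}$ is another one, then $\sum_iu_iv_i=\sum_{i,j}u_iE(v_is_j)t_j=\sum_js_jt_j$. It is central: $x\sum_iu_iv_i=\sum_{i,j}u_jE(v_jxu_i)v_i=\sum_ju_jv_jx$. It is a positive invertible element of the center of $B$, hence a scalar when $B$ is simple.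

**Example.** Let $A=\mathbb C\subset B=\mathbb C^2$ and $E(x,y)=sx+(1-s)y$ with $0<s<1$. With $u_1=s^{-1/2}(1,0)$, $u_2=(1-s)^{-1/2}(0,1)$ and $v_i=u_i$ we get a quasi-basis, and $\mathrm{Index}\,E=(s^{-1},(1-s)^{-1})$. This is a scalar only for $s=\frac12$, and then it is $2$.

Let $B_\infty=\ell^\infty(\mathbb N,B)/c_0(\mathbb N,B)$, with $B$ embedded as constant sequences, and let $E^\infty:B_\infty\to A_\infty$ be $E$ applied coordinatewise.

**Definition.** A conditional expectation $E$ of index-finite type has the Rokhlin property if there is a projection $e\in B_\infty\cap B'$ with $E^\infty(e)=(\mathrm{Index}\,E)^{-1}\cdot1$ such that $B\ni x\mapsto xe\in B_\infty$ is injective. The inclusion $A\subset B$ has the Rokhlin property if it admits such an $E$; the index of the inclusion is then $\mathrm{Index}\,E$.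

**Example.** In $\mathbb C\subset\mathbb C^2$ with $s=\frac12$, the constant sequence $e=(1,0)$ satisfies $E^\infty(e)=\frac12$, but $(0,1)e=0$, so injectivity fails. The sequence alternating between $(1,0)$ and $(0,1)$ also has $E^\infty(e)=\frac12$, and now $\|xe\|=\max(|x_1|,|x_2|)$, so it is a Rokhlin projection. If $B$ is simple, injectivity is automatic for $e\ne0$: $x\mapsto xe$ is a nonzero $*$-homomorphism because $e$ commutes with $B$.

A unital C*-algebra is finite if every isometry in it is a unitary. The question, from H. Lee, H. Osaka, T. Teruya, arXiv:2405.03964 (2024), is: *is there an inclusion of finite simple unital C\*-algebras with the Rokhlin property whose index is not an integer?* The answer is yes.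

**Corollary.** There is an inclusion $A\subset B$ of simple unital AF-algebras, each with a faithful tracial state (hence finite), with the Rokhlin property and index $\frac{5+\sqrt5}2=4\cos^2\frac\pi{10}\approx3.618$.

It is the corollary of Theorem A, stated in Section 4. No smaller non-integer scalar can occur:

**Theorem B.** Let $A\subset B$ be a unital inclusion of C*-algebras (no simplicity or finiteness assumed), $E$ of index-finite type with scalar index $\lambda$, and suppose there is a projection $e\in B_\infty\cap B'$ with $E^\infty(e)=\lambda^{-1}1$. If $\lambda<4$, then $\lambda\in\{1,2\}$ or $\lambda=4\cos^2(\pi/h)$ with $h\ge6$, $h\equiv2\pmod4$.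

Here $h=6$ gives $3$, and the values increase with $h$, so a non-integer scalar index of a Rokhlin inclusion is at least $4\cos^2(\pi/10)$, the value of the Corollary.

## 3. Enlarging only one end: $A\subset A\otimes M_m$

To make $B$ larger than $A$ by a prescribed amount, the first thing to try is to attach one extra factor to $A$ and hope that its size can be non-integer. Test this with the factor $M_m$, $m\ge2$: let $B=A\otimes M_m$ and $E=\mathrm{id}\otimes\mathrm{tr}$ with $\mathrm{tr}$ the normalized trace. The elements $\sqrt m\,e_{ij}$ and their adjoints form a quasi-basis, since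
$$\sum_{i,j}m\,e_{ij}\,\mathrm{tr}(e_{ji}e_{kl})=\sum_{j}m\,e_{kj}\tfrac{\delta_{jl}}m=e_{kl},$$
together with the adjoint identity. The index is $\sum_{i,j}m\,e_{ij}e_{ji}=m^2$.

Now look for $e$. We have $B_\infty=A_\infty\otimes M_m$, and an element commuting with $1\otimes M_m$ has the form $y\otimes1$, $y\in A_\infty$. On such elements $E^\infty$ is the identity. So $E^\infty(e)=m^{-2}$ would force $e=m^{-2}1$, which is not a projection. This is the point where the approach stops: *an element that commutes with $B$ cannot see an enlargement made at one fixed place*. In Section 1 the difference between $A$ and $B$ was present in every leg, in particular in the newest one. There the algebras are $A_n=\mathrm{End}_G(Y^{\otimes n})\subset B_n=\mathrm{End}(Y^{\otimes n})$ with $Y$ the regular representation, and what relates the two is the functor that forgets the group action. We replace it by a tensor functor between categories whose dimensions need not be integers.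

## 4. Unitary fusion categories, traces and tensor functors

**Definition.** A unitary fusion category is a rigid C*-tensor category with finite-dimensional Hom spaces, finite direct sums, subobjects, simple unit $1$ and finitely many classes of simple objects. $\mathrm{Irr}\,\mathcal C$ denotes a set of representatives of the simple objects, $d_V$ the (Longo–Roberts) dimension, and $\dim\mathcal C=\sum_{s\in\mathrm{Irr}\,\mathcal C}d_s^2$.

**Definition.** A unitary tensor functor is a linear $*$-functor $F$ with natural unitaries $F(V)\otimes F(V')\to F(V\otimes V')$ and $1\to F(1)$ satisfying the usual coherence conditions.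

**Example.** Finite-dimensional Hilbert spaces form the category $\mathrm{Hilb}$, and finite-dimensional unitary representations of a finite group form $\mathrm{Rep}\,G$. In both, $d_V$ is the vector space dimension, and forgetting the action is a unitary tensor functor $\mathrm{Rep}\,G\to\mathrm{Hilb}$.

We write $VW$ for $V\otimes W$. The following facts are textbook material (Longo–Roberts, K-Theory 11 (1997); Neshveyev–Tuset, *Compact Quantum Groups and Their Representation Categories*, Ch. 2), written for strict categories.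

*Conjugates.* Each $V$ has a standard solution $R_V:1\to\bar VV$, $\bar R_V:1\to V\bar V$ of the conjugate equations
$$(\bar R_V^*\otimes1)(1\otimes R_V)=1_V,\qquad(R_V^*\otimes1)(1\otimes\bar R_V)=1_{\bar V},\qquad R_V^*R_V=\bar R_V^*\bar R_V=d_V .$$
In $\mathrm{Hilb}$ one takes $R_V=\sum_i\bar\epsilon_i\otimes\epsilon_i$ for an orthonormal basis. Any solution $(R',\bar R')$ of the conjugate equations for $U$ with conjugate object $U'$ has the form $R'=(q\otimes1)R_U$, $\bar R'=(1\otimes(q^*)^{-1})\bar R_U$ with $q\in\mathrm{Hom}(\bar U,U')$ invertible. Conjugates also give isomorphisms such as $\mathrm{Hom}(y,Zx)\cong\mathrm{Hom}(y\bar x,Z)$.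

*Traces.* The functional $\mathrm{Tr}_V(x)=R_V^*(1\otimes x)R_V=\bar R_V^*(x\otimes1)\bar R_V$ on $\mathrm{End}(V)$ is positive, faithful and tracial, also in the form $\mathrm{Tr}(ab)=\mathrm{Tr}(ba)$ for $a\in\mathrm{Hom}(W,V)$, $b\in\mathrm{Hom}(V,W)$. Also $R_V^*(x\otimes1)R_V=\mathrm{Tr}_{\bar V}(x)=\bar R_V^*(1\otimes x)\bar R_V$ for $x\in\mathrm{End}(\bar V)$. In $\mathrm{Hilb}$ this is the usual trace.

*Partial traces.* For $x\in\mathrm{Hom}(VW,VW')$ put $(\mathrm{Tr}_V\otimes\mathrm{id})(x)=(R_V^*\otimes1)(1\otimes x)(R_V\otimes1)$; for $x\in\mathrm{Hom}(WV,W'V)$ put $(\mathrm{id}\otimes\mathrm{Tr}_V)(x)=(1\otimes\bar R_V^*)(x\otimes1)(1\otimes\bar R_V)$. Then $\mathrm{Tr}_{VW}=\mathrm{Tr}_W(\mathrm{Tr}_V\otimes\mathrm{id})=\mathrm{Tr}_V(\mathrm{id}\otimes\mathrm{Tr}_W)$.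

*Dimension.* $d$ is additive on direct sums and multiplicative on tensor products.

**Theorem A.** Let $F:\mathcal D\to\mathcal C$ be a unitary tensor functor between unitary fusion categories, and put
$$\lambda_F=\sum_{V\in\mathrm{Irr}\,\mathcal D}m_Vd_V,\qquad m_V=\dim\mathrm{Hom}_{\mathcal C}(1,F(V)).$$
Then there is an inclusion $A\subset B$ of simple unital AF-algebras, each with a faithful tracial state, with the Rokhlin property and index $\lambda_F$.

For $\mathrm{Rep}\,G\to\mathrm{Hilb}$ we have $m_V=d_V=\dim V$ and $\lambda_F=\sum(\dim V)^2=|G|$. For an identity functor $m_V=\delta_{V,1}$ and $\lambda_F=1$. A functor into $\mathrm{Hilb}$ always has an integer $\lambda_F$: there $m_V=\dim F(V)$, and Lemma 1 below gives $d_V=d_{F(V)}=\dim F(V)$. So a non-integer index needs a target with non-integer dimensions, and nontrivial simple objects $V$ with $\mathrm{Hom}(1,F(V))\neq0$.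

## 5. The inclusion attached to a tensor functor: proof of Theorem A

**Step 1: reduction to strict categories.** This removes all associativity and structure maps from the formulas. Let $\tilde{\mathcal C}$ have as objects the finite words $(X_1,\dots,X_n)$ of objects of $\mathcal C$, as morphisms those of $\mathcal C$ between the products $X_1\otimes\cdots\otimes X_n$ (in a fixed bracketing; the empty word gives $1$), and concatenation as tensor product. On morphisms the tensor product is that of $\mathcal C$, transported by the coherence unitaries. This is strict and unitarily equivalent to $\mathcal C$. Define $\tilde{\mathcal D}$ in the same way. Put $\tilde F(V_1,\dots,V_n)=(F(V_1),\dots,F(V_n))$ and, for a morphism $a$ from $(V_1,\dots,V_n)$ to $(V_1',\dots,V'_{n'})$, put $\tilde F(a)=\mu'^*F(a)\mu$, where $\mu:F(V_1)\otimes\cdots\otimes F(V_n)\to F(V_1\otimes\cdots\otimes V_n)$ and $\mu'$ are the coherent unitaries for source and target. By coherence, the unitary of a concatenated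 word is built from those of the two parts and the structure unitary of $F$; with naturality this gives $\tilde F(a\otimes b)=\tilde F(a)\otimes\tilde F(b)$. So $\tilde F$ is a strict tensor $*$-functor. The numbers $d_V$ and $m_V$ do not change. From now on everything is strict.

**Step 2: $F$ preserves traces.** This is what lets us compute in $\mathcal D$ what we need to know in $\mathcal C$.

**Lemma 1.** $d_{F(V)}=d_V$. For $a\in\mathrm{Hom}_{\mathcal D}(VX,VX')$ we have $(\mathrm{Tr}_{F(V)}\otimes\mathrm{id})(F(a))=F((\mathrm{Tr}_V\otimes\mathrm{id})(a))$, and similarly on the right. In particular $\mathrm{Tr}(F(a))=\mathrm{Tr}(a)$ for endomorphisms $a$.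

*Proof.* Both $V\mapsto d_V$ and $V\mapsto d_{F(V)}$ are positive characters $\chi$ of the fusion ring of $\mathcal D$ with $\chi(1)=1$. Let $M_{w,x}$ be the multiplicity of $w$ in $\bigoplus_{V\in\mathrm{Irr}\,\mathcal D}Vx$. It is positive for all $w,x$, because $\mathrm{Hom}(Vx,w)\cong\mathrm{Hom}(V,w\bar x)$ is nonzero for some $V$. Since $\chi(\sum_VV)\chi(x)=\sum_wM_{w,x}\chi(w)$, the vector $(\chi(w))_w$ is a positive eigenvector of the transpose of $M$. By Perron–Frobenius it is unique up to a factor, and $\chi(1)=1$ fixes the factor. So $d_{F(V)}=d_V$ for simple $V$, hence for all $V$ by additivity.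

Let $U=F(V)$, $R'=F(R_V)$, $\bar R'=F(\bar R_V)$. These solve the conjugate equations for $U$ with conjugate object $F(\bar V)$. Take $q$ as in the facts and put $k=q^*q$. Then
$$\mathrm{Tr}_{\bar U}(k)=R_U^*(q^*q\otimes1)R_U=R'^*R'=d_V=d_U,\qquad\mathrm{Tr}_{\bar U}(k^{-1})=\bar R'^*\bar R'=d_V=d_U .$$
So $\mathrm{Tr}_{\bar U}(k+k^{-1}-2)=0$, while $k+k^{-1}-2=(k^{1/2}-k^{-1/2})^2\ge0$. By faithfulness $k=1$, and $q$ is unitary. Hence $R'=(q\otimes1)R_U$ and $\bar R'=(1\otimes q)\bar R_U$. In a partial trace over $U$ the factor $q$ acts on the leg $\bar U$ only and cancels against $q^*$, so partial traces over $U$ may be computed with $(R',\bar R')$: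
$$(\mathrm{Tr}_U\otimes\mathrm{id})(F(a))=(F(R_V)^*\otimes1)(1\otimes F(a))(F(R_V)\otimes1)=F((\mathrm{Tr}_V\otimes\mathrm{id})(a)).$$
The right side is analogous. $\square$

The proof also showed that *the fusion ring has only one positive character*; we use this again in Section 6.

**Step 3: the algebras.** We must choose the object whose tensor powers we use. A Rokhlin projection will be $\xi\xi^*$ on the newest leg with $\xi\in\mathrm{Hom}(1,F(Y))$, and we will need the functional $a\mapsto\xi^*F(a)\xi$ on $\mathrm{End}_{\mathcal D}(Y)$ to be proportional to $\mathrm{Tr}$. If $Y$ contains $V$ with multiplicity $n_V$, then $\xi$ consists of vectors $\zeta_{V,1},\dots,\zeta_{V,n_V}\in\mathrm{Hom}(1,F(V))$, one for each copy of $V$. The functional restricted to the block $M_{n_V}$ of $\mathrm{End}(Y)$ is $(\alpha_{ij})\mapsto\sum\alpha_{ij}\zeta_{V,i}^*\zeta_{V,j}$. It is a multiple of the trace only if the $\zeta_{V,i}$ are orthogonal of equal norm, which needs $n_V\le m_V$. We take $n_V=m_V$;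 this makes the constant of proportionality match the index.

For $V\in\mathrm{Irr}\,\mathcal D$ choose a basis $w_{V,i}$ $(1\le i\le m_V)$ of $\mathrm{Hom}(1,F(V))$ with $w_{V,i}^*w_{V,j}=\delta_{ij}$. Let $Y=\bigoplus_VV^{\oplus m_V}$ with isometries $\iota_{V,i}:V\to Y$, $\sum\iota_{V,i}\iota_{V,i}^*=1_Y$. Let $W=F(Y)$ and
$$B_n=\mathrm{End}_{\mathcal C}(W^{\otimes n}),\qquad A_n=F(\mathrm{End}_{\mathcal D}(Y^{\otimes n}))\subset B_n,\qquad B_n\to B_{n+1},\ x\mapsto1_W\otimes x .$$
These are finite-dimensional C*-algebras. The embeddings are injective because $(\mathrm{Tr}_W\otimes\mathrm{id})(1_W\otimes x)=d_Wx$. The functor $F$ is injective on Hom spaces because $\mathrm{Tr}(F(a^*a))=\mathrm{Tr}(a^*a)$. Also $1_W\otimes F(a)=F(1_Y\otimes a)$, so $1_W\otimes A_n\subset A_{n+1}$. Let $B=\overline{\bigcup B_n}$ and $A=\overline{\bigcup A_n}$; they are AF with a common unit. For $\mathrm{Rep}(\mathbb Z/2)\to\mathrm{Hilb}$ we get $Y=1\oplus\mathrm{sgn}$, $W=\mathbb C^2$ and the example of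 Section 1.

**Step 4: simplicity.** We show that some fixed number of embeddings has a strictly positive multiplicity matrix. Since $m_1=1$, $Y$ contains $1$. Since $F(\bar V)$ is a conjugate of $F(V)$, $m_{\bar V}=\dim\mathrm{Hom}(F(V),1)=m_V$, so $\bar Y\cong Y$. Hence the set $\mathrm{Irr}(Y^n)$ of simple constituents of $Y^{\otimes n}$ increases with $n$ and equals a fixed set $S$ for $n\ge N$. $S$ is closed under constituents of products (they lie in $\mathrm{Irr}(Y^{2N})=S$) and under conjugation. For $x,y\in S$,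
$$\mathrm{Hom}(y,Y^Nx)\cong\mathrm{Hom}(y\bar x,Y^N)\ne0,$$
because the constituents of $y\bar x$ lie in $S=\mathrm{Irr}(Y^N)$. If $n\ge N$ and $p\in\mathrm{End}(Y^n)$ is a minimal projection with image $x$, then $1_{Y^N}\otimes p$ has image $Y^Nx$, which contains every $y\in S$. So all multiplicities of $A_n\to A_{n+N}$ are positive. A nonzero closed ideal $J$ of the AF-algebra $A$ meets some $A_n$ with $n\ge N$ nontrivially, hence contains a simple summand of $A_n$, which generates $A_{n+N}$ as an ideal. So $1\in J$ and $J=A$. The same argument with $W$, which contains $F(1)=1$ and satisfies $\bar W\cong W$ (the number $N$ may differ), shows that $B$ is simple.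

**Step 5: traces and finiteness.** Since $\mathrm{Tr}_{W^{n+1}}(1_W\otimes x)=d_W\mathrm{Tr}_{W^n}(x)$, the functionals $d_W^{-n}\mathrm{Tr}$ on $B_n$ define a tracial state $\tau$ on $B$. The set $\{x:\tau(x^*x)=0\}$ is a closed two-sided ideal without $1$, so it is $0$ and $\tau$ is faithful on $B$, hence on $A$. If $v^*v=1$, then $\tau(1-vv^*)=0$, so $vv^*=1$. Thus $A$ and $B$ are finite.

**Step 6: the conditional expectation.** Let $E_n:B_n\to A_n$ be the $\mathrm{Tr}$-preserving conditional expectation, determined by $\mathrm{Tr}(E_n(x)b)=\mathrm{Tr}(xb)$ for $b\in A_n$. We check compatibility. For $x\in B_n$, $a\in\mathrm{End}_{\mathcal D}(Y^{n+1})$ put $a'=(\mathrm{Tr}_Y\otimes\mathrm{id})(a)$. Taking the partial trace over the left $W$ first and using Lemma 1,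
$$\mathrm{Tr}((1_W\otimes x)F(a))=\mathrm{Tr}(xF(a'))=\mathrm{Tr}(E_n(x)F(a'))=\mathrm{Tr}((1_W\otimes E_n(x))F(a)).$$
So $E_{n+1}(1_W\otimes x)=1_W\otimes E_n(x)$. The $E_n$ are contractions and define a conditional expectation $E:B\to A$.

**Step 7: a quasi-basis and the index.** We describe $B_n$ as a module over $A_n$. Let $L=Y^{\otimes n}$. For $g\in\mathrm{Hom}_{\mathcal D}(L,LV)$ put
$$\theta_{V,i}(g)=(1_{F(L)}\otimes w_{V,i}^*)F(g)\in B_n .$$
Clearly $\theta_{V,i}(g)F(a)=\theta_{V,i}(ga)$ and $1_W\otimes\theta_{V,i}(g)=\theta_{V,i}(1_Y\otimes g)$.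

*(a) The elements $\theta_{V,i}(g)$ span $B_n$.* Let $x\in B_n$ and $z=(1\otimes x)F(R_L)\in\mathrm{Hom}(1,F(\bar LL))$. By the conjugate equation,
$$(F(\bar R_L)^*\otimes1)(1_{F(L)}\otimes z)=x\,F\big((\bar R_L^*\otimes1)(1\otimes R_L)\big)=x .$$
Decompose $1_{\bar LL}=\sum_\alpha v_\alpha v_\alpha^*$ with isometries $v_\alpha:V_\alpha\to\bar LL$, $V_\alpha\in\mathrm{Irr}\,\mathcal D$. Then $z=\sum_\alpha F(v_\alpha)F(v_\alpha)^*z$, and $F(v_\alpha)^*z\in\mathrm{Hom}(1,F(V_\alpha))$ is a combination $\sum_ic_{\alpha i}w_{V_\alpha,i}$. Hence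
$$x=\sum_{\alpha,i}c_{\alpha i}F(m_\alpha)(1\otimes w_{V_\alpha,i}),\qquad m_\alpha=(\bar R_L^*\otimes1)(1\otimes v_\alpha)\in\mathrm{Hom}_{\mathcal D}(LV_\alpha,L).$$
The adjoint reads $x^*=\sum\bar c_{\alpha i}\theta_{V_\alpha,i}(m_\alpha^*)$. As $x$ was arbitrary, (a) follows.

*(b) Orthogonality:* $E(\theta_{V,i}(g)^*\theta_{V',j}(g'))=\delta_{VV'}\delta_{ij}\,d_V^{-1}F(g^*g')$. Let $a\in\mathrm{End}_{\mathcal D}(L)$ and $h=g'ag^*\in\mathrm{Hom}_{\mathcal D}(LV,LV')$. Then $(\mathrm{Tr}_L\otimes\mathrm{id})(h)\in\mathrm{Hom}(V,V')$ is $0$ if $V\ne V'$; if $V=V'$ it is a multiple of $1_V$ with trace $\mathrm{Tr}(h)$, that is, $d_V^{-1}\mathrm{Tr}(h)1_V$. By traciality and Lemma 1,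
$$\mathrm{Tr}\big(\theta_{V,i}(g)^*\theta_{V',j}(g')F(a)\big)=\mathrm{Tr}\big((1\otimes w_{V,i}w_{V',j}^*)F(h)\big)=\mathrm{Tr}\big(w_{V,i}w_{V',j}^*F((\mathrm{Tr}_L\otimes\mathrm{id})(h))\big).$$
This vanishes for $V\ne V'$. For $V=V'$ it equals $d_V^{-1}\mathrm{Tr}(h)\,w_{V,j}^*w_{V,i}=\delta_{ij}d_V^{-1}\mathrm{Tr}(g^*g'a)=\delta_{ij}d_V^{-1}\mathrm{Tr}(F(g^*g')F(a))$.

*(c) The quasi-basis.* Let $L_0=Y^{\otimes N}$ with $N$ from Step 4 (for $Y$). If $m_V\ne0$, then $L_0V$ is a subobject of $Y^{N+1}$, so its simple constituents lie in $S=\mathrm{Irr}(L_0)$. Write $1_{L_0V}=\sum_kv_kv_k^*$ with isometries $v_k:x_k\to L_0V$, $x_k$ simple; choose isometries $u_k:x_k\to L_0$ and put $g_{V,k}=v_ku_k^*\in\mathrm{Hom}(L_0,L_0V)$. Then $\sum_kg_{V,k}g_{V,k}^*=\sum_kv_kv_k^*=1_{L_0V}$. Let $b_{V,i,k}=\sqrt{d_V}\,\theta_{V,i}(g_{V,k})\in B_N$. For $n\ge N$ and $x=\theta_{V,i}(g)\in B_n$, (b) gives (writing $g_{V,k}$ also for $1\otimes g_{V,k}$)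
$$\sum_bbE(b^*x)=\sum_k\theta_{V,i}(g_{V,k})F(g_{V,k}^*g)=\theta_{V,i}\Big(\sum_kg_{V,k}g_{V,k}^*g\Big)=\theta_{V,i}(g)=x .$$
By (a) and continuity this holds for all $x\in B$. Applied to $x^*$, its adjoint is $x=\sum_bE(xb)b^*$. So the pairs $(b,b^*)$ form a quasi-basis, and
$$\mathrm{Index}\,E=\sum_bbb^*=\sum_{V,i}d_V(1\otimes w_{V,i}^*)F\Big(\sum_kg_{V,k}g_{V,k}^*\Big)(1\otimes w_{V,i})=\sum_Vm_Vd_V=\lambda_F .$$
Write $\lambda=\lambda_F$.

**Step 8: the Rokhlin projection.** Let
$$\xi=\lambda^{-1/2}\sum_{V,i}\sqrt{d_V}\,F(\iota_{V,i})w_{V,i}\in\mathrm{Hom}(1,W).$$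
Then $\xi^*\xi=\lambda^{-1}\sum_Vm_Vd_V=1$, so $e_0=\xi\xi^*\in B_1$ is a projection. For $a\in\mathrm{End}_{\mathcal D}(Y)$ we have $\iota_{V,i}^*a\iota_{V',j}=0$ for $V\ne V'$ and $\iota_{V,i}^*a\iota_{V,j}=\alpha_{ij}^V1_V$. Hence
$$\mathrm{Tr}(e_0F(a))=\xi^*F(a)\xi=\lambda^{-1}\sum_{V,i}d_V\alpha_{ii}^V=\lambda^{-1}\mathrm{Tr}(a).\tag{1}$$
Let $e_k=e_0\otimes1_{W^{\otimes k}}\in B_{k+1}\subset B$. It commutes with $1_W\otimes x$ for all $x\in B_k$, that is, with the image of $B_k$. For $a\in\mathrm{End}_{\mathcal D}(Y^{k+1})$, Lemma 1 and (1) give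
$$\mathrm{Tr}(e_kF(a))=\mathrm{Tr}\big(e_0F((\mathrm{id}\otimes\mathrm{Tr}_{Y^k})(a))\big)=\lambda^{-1}\mathrm{Tr}\big((\mathrm{id}\otimes\mathrm{Tr}_{Y^k})(a)\big)=\lambda^{-1}\mathrm{Tr}(F(a)),$$
so $E(e_k)=\lambda^{-1}1$. Let $e\in B_\infty$ be the class of $(e_k)_k$. It is a projection that commutes with every $B_m$ (as $e_k$ does for $k\ge m$), hence with $B$, and $E^\infty(e)=\lambda^{-1}1\ne0$. The map $x\mapsto xe$ is a nonzero $*$-homomorphism on the simple algebra $B$, hence injective. This proves Theorem A. $\blacksquare$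

In contrast, consider the one-ended variant with $A_n=\mathrm{End}(X^{\otimes n})\otimes1_X\subset B_n=\mathrm{End}(X^{\otimes(n+1)})$ for an object $X$, again with embeddings $x\mapsto1_X\otimes x$. The elements $y\otimes1$ on the new legs on the left lie in $A$. So any expectation onto $A$ fixes them, as in Section 3.

## 6. The Fibonacci category and its tensor product functor: proof of the Corollary

By Section 4 we need a category with non-integer dimensions and a functor that creates invariant vectors. For the functor we take $a\boxtimes b\mapsto a\otimes b$; it is a tensor functor if there is a braiding.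

**Step 1: the Fibonacci data.** Let $\varphi=\frac{1+\sqrt5}2$, so $\varphi^{-1}+\varphi^{-2}=1$. The labels are $1,\tau$. A triple $(a,b;c)$ is admissible if $\tau$ does not occur exactly once in it; this encodes $\tau\otimes\tau\cong1\oplus\tau$. Objects of $\mathrm{Fib}$ are pairs $H=(H_1,H_\tau)$ of finite-dimensional Hilbert spaces, morphisms are pairs of linear maps, with the usual adjoint, and
$$(H\otimes K)_c=\bigoplus_{(a,b;c)\text{ admissible}}H_a\otimes K_b .$$
The part $H_a\otimes K_b\otimes L_c$ occurs in $((H\otimes K)\otimes L)_d$ once for each $f$ with $(a,b;f),(f,c;d)$ admissible, and in $(H\otimes(K\otimes L))_d$ once for each $l$ with $(b,c;l),(a,l;d)$ admissible. The associator sends the summand $f$ to the summands $l$ with coefficients $(F^{abc}_d)_{fl}$. We take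
$$F^{\tau\tau\tau}_\tau=\Phi=\begin{pmatrix}\varphi^{-1}&\varphi^{-1/2}\\\varphi^{-1/2}&-\varphi^{-1}\end{pmatrix}\quad(\text{rows and columns indexed by }1,\tau),$$
and all other admissible coefficients equal to $1$. The braiding $H\otimes K\to K\otimes H$ multiplies the part $H_a\otimes K_b$ in degree $c$ by $R^{ab}_c$, where $R^{\tau\tau}_1=s=e^{-4\pi i/5}$, $R^{\tau\tau}_\tau=r=e^{3\pi i/5}$, and $R^{ab}_c=1$ if $a$ or $b$ is $1$. This is the well-known unitary Fibonacci data (e.g. Rowell–Stong–Wang, Comm. Math. Phys. 292 (2009)). We verify the pentagon and hexagon equations. Note that $\Phi$ is real, symmetric and $\Phi^2=1$, so it is unitary.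

**Step 2: the pentagon.** Going from $((ab)c)d$ to $a(b(cd))$ in total degree $e$ in the two possible ways, we must have
$$(F^{fcd}_e)_{gl}(F^{abl}_e)_{fk}=\sum_h(F^{abc}_g)_{fh}(F^{ahd}_e)_{gk}(F^{bcd}_k)_{hl},$$
with non-admissible coefficients read as $0$. Here $f$ is the intermediate degree of $ab$, $g$ of $(ab)c$, $h$ of $bc$, $l$ of $cd$, and $k$ of $b(cd)$. If $a=1$, both sides equal $(F^{bcd}_e)_{gl}$; if $b=1$, both equal $(F^{acd}_e)_{gl}$; if $c=1$, both equal $(F^{abd}_e)_{fk}$; if $d=1$, both equal $(F^{abc}_e)_{fk}$ (the remaining indices are forced). So let $a=b=c=d=\tau$.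

For $e=1$, necessarily $g=k=\tau$. The left side is $\delta_{fl}$, because degree $1$ in $f\otimes l$ needs $l=f$. The right side is $(\Phi^2)_{fl}=\delta_{fl}$.

For $e=\tau$, $g=1$, necessarily $f=\tau$, and only $h=\tau$ contributes. The case $k=l=1$ is not admissible. The cases $(k,l)=(1,\tau),(\tau,1),(\tau,\tau)$ read
$$\Phi_{1\tau}\Phi_{\tau1}=\Phi_{11},\qquad\Phi_{11}=\Phi_{1\tau}\Phi_{\tau1},\qquad\Phi_{1\tau}\Phi_{\tau\tau}=\Phi_{1\tau}\Phi_{\tau\tau},$$
which are true.

For $e=g=\tau$, $k=1$, necessarily $l=\tau$, and only $h=\tau$ contributes on the right, because $(F^{\tau\tau\tau}_1)_{h\tau}$ needs $h=\tau$. For $f=1$ the equation is $\Phi_{11}=\Phi_{1\tau}\Phi_{\tau1}$, and for $f=\tau$ it is $\Phi_{\tau\tau}\Phi_{\tau1}=\Phi_{\tau\tau}\Phi_{\tau1}$.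

For $e=g=k=\tau$ the right side is $\Phi_{f1}\Phi_{1l}+\Phi_{f\tau}\Phi_{\tau\tau}\Phi_{\tau l}$. For $f=l=1$ it is $\varphi^{-2}-\varphi^{-2}=0$, and the left side is $0$ since $(F^{1\tau\tau}_\tau)_{\tau1}$ is not admissible. For $f\ne l$ it is $\varphi^{-1/2}(\varphi^{-1}+\varphi^{-2})=\varphi^{-1/2}$, and the left side is $\Phi_{1\tau}=\Phi_{\tau1}=\varphi^{-1/2}$. For $f=l=\tau$ it is $\varphi^{-1}-\varphi^{-3}=\varphi^{-1}(1-\varphi^{-2})=\varphi^{-2}$, and the left side is $\Phi_{\tau\tau}^2=\varphi^{-2}$.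

**Step 3: the hexagons.** The first hexagon compares two ways from $(ab)c$ to $b(ca)$: moving $a$ past $b\otimes c$ at once, or past $b$ and then past $c$. If some label is $1$, it is trivial. So all labels are $\tau$. In total degree $1$ it says $s=r^2$, and indeed $r^2=e^{6\pi i/5}=e^{-4\pi i/5}$. In total degree $\tau$ it says, with $R_1=s$, $R_\tau=r$,
$$R_c\Phi_{cb}R_b=\Phi_{c1}\Phi_{1b}+r\,\Phi_{c\tau}\Phi_{\tau b}.$$
For $c=b=1$, $c\ne b$, $c=b=\tau$ this becomes, respectively,
$$s^2=\varphi^{-1}+r,\qquad sr=\varphi^{-1}(1-r),\qquad r+r^{-1}=-\varphi^{-1}.$$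
The first holds since $s^2-r=e^{2\pi i/5}-e^{3\pi i/5}=2\cos72^\circ=\varphi^{-1}$. The third is $2\cos108^\circ=-\varphi^{-1}$. For the second, $1-r=-2i\sin(\tfrac{3\pi}{10})e^{3\pi i/10}=\varphi e^{-\pi i/5}$ because $2\sin54^\circ=\varphi$ and $-i=e^{-\pi i/2}$, while $sr=e^{-\pi i/5}$. The other hexagon is the same with $R^{-1}=\bar R$; it is the complex conjugate, since $\Phi$ is real.

**Step 4: $\mathrm{Fib}$ is a unitary braided fusion category with $d_\tau=\varphi$.** All associators and braidings are unitary, so we have a C*-tensor category with unitary braiding and simple unit $(\mathbb C,0)$. For rigidity let $w:1\to\tau\tau$ be an isometry. The composition $(w^*\otimes1)(1\otimes w)$ on $\tau$, with the associator inserted, picks out the coefficient $\Phi_{11}=\varphi^{-1}$; so does the composition for the other conjugate equation. Hence $R=\bar R=\varphi^{1/2}w$ solves the conjugate equations. Finally $d_\tau^2=1+d_\tau$ and $d_\tau>0$ give $d_\tau=\varphi$.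

**Step 5: the tensor product functor.** Let $\mathcal C$ be a unitary braided fusion category with unitary braiding $c$, taken strict (the word construction of Section 5 carries the braiding along). Let $\mathcal C\boxtimes\mathcal C$ be the completion, under direct sums and subobjects, of the category of pairs $a\boxtimes b$ with $\mathrm{Hom}(a\boxtimes b,a'\boxtimes b')=\mathrm{Hom}(a,a')\otimes\mathrm{Hom}(b,b')$ and componentwise tensor product. These Hom spaces are corners of the finite-dimensional C*-algebras $\mathrm{End}(a\oplus a')\otimes\mathrm{End}(b\oplus b')$. The simple objects are the $s\boxtimes t$, conjugates are formed componentwise, and we have a unitary fusion category. Since $s\boxtimes t\mapsto d_sd_t$ is a positive character of its fusion ring, $d_{s\boxtimes t}=d_sd_t$ by the uniqueness in Lemma 1.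

Let $F(a\boxtimes b)=a\otimes b$, $F(f\otimes g)=f\otimes g$, with tensor structure
$$1_a\otimes c_{b,a'}\otimes1_{b'}:\ aba'b'\to aa'bb' .$$
It is unitary and natural, and trivial on units. For associativity we compare two maps $aba'b'a''b''\to aa'a''bb'b''$. The hexagon identities give
$$c_{bb',a''}=(c_{b,a''}\otimes1)(1\otimes c_{b',a''}),\qquad c_{b,a'a''}=(1\otimes c_{b,a''})(c_{b,a'}\otimes1).$$
Combining the first two factors first means applying $c_{b,a'}$, then $c_{b',a''}$, then $c_{b,a''}$. Combining the last two first means applying $c_{b',a''}$, then $c_{b,a'}$, then $c_{b,a''}$. The maps $c_{b,a'}$ and $c_{b',a''}$ act on disjoint legs and commute, so the two results agree. Since $\mathcal C$ has direct sums and subobjects, $F$ and its structure extend to the completion, by naturality. So $F:\mathcal C\boxtimes\mathcal C\to\mathcal C$ is a unitary tensor functor.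

**Step 6: the index.** Here $m_{s\boxtimes t}=\dim\mathrm{Hom}(1,s\otimes t)=\delta_{t,\bar s}$, so
$$\lambda_F=\sum_sd_sd_{\bar s}=\dim\mathcal C .$$
For $\mathcal C=\mathrm{Fib}$ this is $1+\varphi^2=2+\varphi=\frac{5+\sqrt5}2$, which equals $2+2\cos36^\circ=4\cos^2\frac\pi{10}$ and is not an integer. Theorem A gives the inclusion
$$A=\varinjlim\mathrm{End}_{\mathrm{Fib}\boxtimes\mathrm{Fib}}\big((1\oplus\tau\boxtimes\tau)^{\otimes n}\big)\subset B=\varinjlim\mathrm{End}_{\mathrm{Fib}}\big((1\oplus\tau\otimes\tau)^{\otimes n}\big).$$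
This proves the Corollary: the answer to the question is yes. $\blacksquare$

## 7. Two maps on central sequences

We turn to Theorem B. From here on, $A\subset B$, $E$, $\lambda$ are as in that theorem, and we write $E$ also for $E^\infty$.

**Step 1: a self-adjoint quasi-basis.** We want a quasi-basis of the form $\{(u_i,u_i^*)\}$. Let $\{(a_i,b_i)\}_{i\le n}$ be any quasi-basis and put $\langle x,y\rangle=E(x^*y)$ on $B$. By Cauchy–Schwarz $\|E(b_ix)\|\le\|E(b_ib_i^*)\|^{1/2}\|E(x^*x)\|^{1/2}$, so $x=\sum a_iE(b_ix)$ gives $\|x\|\le C\|E(x^*x)\|^{1/2}\le C\|x\|$. Hence $B$ is a Hilbert $A$-module. Define $P,Q:A^n\to B$ by $P(\alpha)=\sum a_i\alpha_i$ and $Q(\alpha)=\sum b_i^*\alpha_i$. They are adjointable with $P^*x=(E(a_i^*x))_i$, $Q^*x=(E(b_ix))_i$. Then $PQ^*=1$, so $1=PQ^*QP^*\le\|Q\|^2PP^*$ and $PP^*$ is invertible. Let $K=(PP^*)^{-1/2}$ and $u_i=K(a_i)$. Then $\sum u_iE(u_i^*x)=KPP^*Kx=x$, and taking adjoints, $x=\sum E(xu_i)u_i^*$. So $\sum u_iu_i^*=\lambda$. Applied coordinatewise,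 the identities
$$x=\sum_iu_iE(u_i^*x)=\sum_iE(xu_i)u_i^*\tag{2}$$
hold for all $x\in B_\infty$. Put $d=\sqrt\lambda>0$.

**Step 2: the two maps.** Let $V_0=B'\cap B_\infty$ and $V_1=A'\cap A_\infty$. If $t\in V_0$, then $aE(t)=E(at)=E(ta)=E(t)a$ for $a\in A$, so $E(t)\in V_1$. If $s\in V_1$, then $\sum u_isu_i^*\in V_0$, since for $x\in B$
$$x\sum_iu_isu_i^*=\sum_{i,j}u_jE(u_j^*xu_i)su_i^*=\sum_{j}u_js\sum_iE(u_j^*xu_i)u_i^*=\sum_ju_jsu_j^*x .$$
Let $T(t)=\sum_iu_iE(t)u_i^*$ on $V_0$. Clearly $T(1)=\lambda$, and if $E(e)=\lambda^{-1}$, then $T(e)=\lambda^{-1}\lambda=1$. In the group example of Section 1, each $\alpha_g(t)$ lies in $V_0$ and commutes with the $u_h$, so $T(t)=\sum_h|G|e_{h,1}E(t)e_{1,h}=\sum_g\alpha_g(t)$.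

Here is how such a map can exclude an index. Suppose we knew that $T^2-3T+1=0$ on $V_0$. Apply this to $e$: since $T(e)=1$ and $T^2(e)=T(1)=\lambda$, we get $\lambda-3+e=0$, so $e$ is the scalar $3-\lambda$. For $\lambda=\varphi^2=4\cos^2(\pi/5)$ this scalar is $\varphi^{-2}$, which is not a projection. So what we need are polynomials in $T$ that vanish or are positive on $V_0$. They will be Chebyshev polynomials in a "square root" $M$ of $T$, where $M$ is $t\mapsto dE(t)$ from $V_0$ to $V_1$ and $s\mapsto d^{-1}\sum u_isu_i^*$ from $V_1$ to $V_0$. We realize them as partial traces of $t$ against Jones–Wenzl projections.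

## 8. Words in $\rho,\bar\rho$ and partial traces

**Step 1: bimodules and words.** Let $\rho={}_{B_\infty}(B_\infty)_{A_\infty}$ with $\langle x,y\rangle=E(x^*y)$, and $\bar\rho={}_{A_\infty}(B_\infty)_{B_\infty}$ with $\langle x,y\rangle=x^*y$. A composable word $Z=c_1\cdots c_n$ in $\rho,\bar\rho$ is a $P$–$Q$ word if it starts at $P$ and ends at $Q$, $P,Q\in\{A,B\}$. It denotes the interior tensor product $Z_\infty$ over the intermediate algebras, a Hilbert $Q_\infty$-module with left action of $P_\infty$. The empty $P$–$P$ word is $P_\infty$. Put $\bar Z=\bar c_n\cdots\bar c_1$.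

Each letter has a finite frame: $\{u_i\}$ for $\rho$ by (2), $\{1\}$ for $\bar\rho$. If $\{x_i\}$ and $\{y_j\}$ are frames, so is $\{x_i\otimes y_j\}$, because
$$x\otimes y=\sum_ix_i\otimes\langle x_i,x\rangle y=\sum_{i,j}x_i\otimes y_j\langle x_i\otimes y_j,x\otimes y\rangle .$$
So every $Z_\infty$ has a finite frame $\{z_i\}$, that is, $\zeta=\sum z_i\langle z_i,\zeta\rangle$. Consequently no completion is needed in forming tensor products: the frame formula holds on the algebraic tensor product, so a vector with $\langle\zeta,\zeta\rangle=0$ is $0$, and $\zeta\mapsto(\langle z_i,\zeta\rangle)_i$ is an isometry onto the range of a projection matrix. And every right-module map $G$ is adjointable, being the finite sum of rank-one maps $\zeta\mapsto G(z_i)\langle z_i,\zeta\rangle$.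

The frames consist of *constants*: for a $P$–$Q$ word $Z$ let $Z^{c}\subset Z_\infty$ be the span of the elementary tensors with entries in $B$ (for the empty word, $Z^{c}=P\subset P_\infty$). It is a $P$–$Q$ bimodule, inner products of constants lie in $Q$, and the frame lies in $Z^{c}$. Moreover $\bar\rho\otimes_{B_\infty}\rho$ is $B_\infty$ as an $A_\infty$–$A_\infty$ bimodule with inner product $E(x^*y)$, via $x\otimes y\mapsto xy$, and $\rho\otimes_{A_\infty}\bar\rho=B_\infty\otimes_{A_\infty}B_\infty$.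

**Step 2: cups and caps.** Define
$$r_\rho:A_\infty\to\bar\rho\rho,\ a\mapsto\lambda^{1/4}a;\qquad r_{\bar\rho}:B_\infty\to\rho\bar\rho,\ b\mapsto\lambda^{-1/4}\sum_ibu_i\otimes u_i^* .$$
The second is bimodular since $\sum_ixu_i\otimes u_i^*=\sum_{i,j}u_jE(u_j^*xu_i)\otimes u_i^*=\sum_ju_j\otimes u_j^*x$ by (2). The adjoints are $r_\rho^*=\lambda^{1/4}E$ and $r_{\bar\rho}^*(x\otimes y)=\lambda^{-1/4}xy$; for the latter, $\langle r_{\bar\rho}(b),x\otimes y\rangle=\lambda^{-1/4}\sum u_iE(u_i^*b^*x)y=\lambda^{-1/4}b^*xy$. For $Y\in\{\rho,\bar\rho\}$,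
$$r_Y^*r_Y=d,\qquad(r_{\bar Y}^*\otimes1_Y)(1_Y\otimes r_Y)=1_Y .\tag{3}$$
Indeed $r_\rho^*r_\rho=\lambda^{1/2}$ and $r_{\bar\rho}^*r_{\bar\rho}(b)=\lambda^{-1/2}b\sum u_iu_i^*=\lambda^{1/2}b$. In the second identity the scalars cancel: for $Y=\rho$ it is $b\mapsto b\otimes1\mapsto b$, and for $Y=\bar\rho$ it is $b\mapsto\sum bu_i\otimes u_i^*\mapsto\sum E(bu_i)u_i^*=b$. The adjoint of (3) is
$$(1_Y\otimes r_Y^*)(r_{\bar Y}\otimes1_Y)=1_Y .\tag{4}$$
For a $P$–$Q$ word define nested cups $r_Z:Q_\infty\to(\bar ZZ)_\infty$ by $r_{Z'Z''}=(1_{\bar Z''}\otimes r_{Z'}\otimes1_{Z''})r_{Z''}$, and $r_Z=1$ for the empty word. A *TL-morphism* is a linear combination of compositions of identities, maps $1\otimes r_Y\otimes1$ and their adjoints. TL-morphisms are bimodule maps, and they map constants to constants.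

**Step 3: operators that commute only with $P$.** We will want to place the left action of $t\in P'\cap P_\infty$ to the right of other letters. It need not commute with $P_\infty$, so this requires an argument. Let $X$ be an $O$–$P$ word and $Z$ a $P$–$Q$ word. The natural map $\kappa:X^{c}\otimes_PZ_\infty\to(XZ)_\infty$ preserves inner products. It is onto, since $x\otimes z=\sum x_i\otimes\langle x_i,x\rangle z$ with the $x_i\in X^{c}$. It is injective: the maps $x\otimes z\mapsto\langle x_i,x\rangle z$ factor through $\kappa$, and $\zeta\in X^{c}\otimes_PZ_\infty$ is recovered from its images $\zeta_i$ as $\zeta=\sum x_i\otimes\zeta_i$. So if $G$ is a right-linear operator on $Z_\infty$ commuting with the left action of $P$, then $1_X\otimes G$ is well defined on $(XZ)_\infty$. It is multiplicative in $G$, it commutes with the left action of $O$, and its adjoint is $1_X\otimes G^*$, because $\langle z,\langle x,x'\rangle Gz'\rangle=\langle G^*z,\langle x,x'\rangle z'\rangle$ for constants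 $x,x'$. For a TL-morphism $s:X\to X'$ we have the interchange law
$$(s\otimes1)(1_X\otimes G)=(1_{X'}\otimes G)(s\otimes1),\tag{5}$$
since both sides send $x\otimes z$ with $x$ constant to $s(x)\otimes Gz$.

**Step 4: the maps $\Psi_g$.** Let $t\in P'\cap P_\infty$ and let $L_Z(t)$ be its left action on $Z_\infty$. It commutes with the left action of $P$, and $L_{Z'}(t)v=vL_Z(t)$ for TL-morphisms $v:Z\to Z'$. For a TL-endomorphism $g$ of $Z$ put
$$\Psi_g(t)=r_Z^*\big(1_{\bar Z}\otimes L_Z(t)g\big)r_Z\in Q'\cap Q_\infty .$$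
Here a right-linear operator on $Q_\infty$ commuting with the left action of $Q$ is identified with an element of $Q'\cap Q_\infty$.

*(i) If $g$ is a projection, $\Psi_g$ is positive.* Let $t\ge0$ and $K=(1_{\bar Z}\otimes L_Z(t^{1/2})g)r_Z$. Since $g$ commutes with $L_Z(t)$, $\Psi_g(t)=K^*K$, and its value at $1$ is $\langle K1,K1\rangle\ge0$.

*(ii) $\Psi_{g'\otimes1_Y}=\Psi_{1_Y}\circ\Psi_{g'}$ for $Z=Z'Y$ with a letter $Y$.* We have $r_Z=(1_{\bar Y}\otimes r_{Z'}\otimes1_Y)r_Y$ and $L_Z(t)=L_{Z'}(t)\otimes1_Y$. So the inner part of $\Psi_{g'\otimes1_Y}(t)$ is $r_{Z'}^*(1\otimes L_{Z'}(t)g')r_{Z'}\otimes1_Y=L_Y(\Psi_{g'}(t))$, and what remains is $r_Y^*(1_{\bar Y}\otimes L_Y(\Psi_{g'}(t)))r_Y$.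

*(iii) $\Psi_{1_\rho}(t)=dE(t)$ and $\Psi_{1_{\bar\rho}}(s)=d^{-1}\sum u_isu_i^*$.* Follow $1$: it goes to $\lambda^{1/4}\,1\otimes1$, then $\lambda^{1/4}\,1\otimes t$, then $\lambda^{1/2}E(t)$; respectively to $\lambda^{-1/4}\sum u_i\otimes u_i^*$, then $\lambda^{-1/4}\sum u_i\otimes su_i^*$, then $\lambda^{-1/2}\sum u_isu_i^*$. So both maps are the $M$ of Section 7, and $M1=d\cdot1$.

*(iv) Trace property: $\Psi_{vw}(t)=\Psi_{wv}(t)$ for TL-morphisms $v:Z\to Z'$, $w:Z'\to Z$ between $P$–$Q$ words.* A first case by hand: $Z$ empty, $Z'=\rho\bar\rho$, $v=r_{\bar\rho}$, $w=v^*$, $t\in V_0$. Here $wv=d$, so $\Psi_{wv}(t)=dt$. On the other side $r_{\rho\bar\rho}(1)=\sum u_i\otimes1\otimes1\otimes u_i^*$, $r_{\rho\bar\rho}^*(a\otimes b\otimes c\otimes g)=aE(bc)g$ and $vv^*(1\otimes u_i^*)=\lambda^{-1/2}\sum_ju_j\otimes u_j^*u_i^*$. Hence $\Psi_{vv^*}(t)=\lambda^{-1/2}\sum_{i,j}u_iE(tu_j)u_j^*u_i^*=\lambda^{-1/2}\sum_iu_itu_i^*=\lambda^{1/2}t=dt$, in agreement.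

For the general proof we show that morphisms can be slid around cups. *Claim:* every TL-morphism $v:Z\to Z'$ has a TL-morphism $v^\vee:\bar Z'\to\bar Z$ with
$$(1_{\bar Z}\otimes v)r_Z=(v^\vee\otimes1_{Z'})r_{Z'},\qquad r_{Z'}^*(1_{\bar Z'}\otimes v)=r_Z^*(v^\vee\otimes1_Z).\tag{6}$$
First let $v=1_{Z_1}\otimes r_{\bar Y}\otimes1_{Z_2}:Z_1Z_2\to Z_1Y\bar YZ_2$ and take $v^\vee=1_{\bar Z_2}\otimes r_{\bar Y}^*\otimes1_{\bar Z_1}$. In $r_{Z'}$ the letters are $\bar Z_2\,Y\bar Y\,\bar Z_1\,Z_1\,Y\bar Y\,Z_2$. They arise from $r_{Z_2}$ by inserting $r_{\bar Y}$ (outer pair $Y\cdots\bar Y$), then $r_Y$ (inner pair $\bar Y\cdots Y$), then $r_{Z_1}$ in the middle. Contract the left pair $Y\bar Y$ by $r_{\bar Y}^*$. This commutes with the insertion of $r_{Z_1}$, and between the $Y$-letters (3) gives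
$$(r_{\bar Y}^*\otimes1_{Y\bar Y})(1_Y\otimes r_Y\otimes1_{\bar Y})r_{\bar Y}=r_{\bar Y}.$$
So the cup $r_{\bar Y}$ remains on the right pair, and $\bar Z_1Z_1$ carries $r_{Z_1}$. This is $(1\otimes v)r_Z$, the first identity in (6). Now contract instead the right pair $Y\bar Y$ by $r_{\bar Y}^*$. By (4) with $\bar Y$ in place of $Y$, $(1_{\bar Y}\otimes r_{\bar Y}^*)(r_Y\otimes1_{\bar Y})=1_{\bar Y}$, so $r_{\bar Y}$ remains on the left pair:
$$(1_{\bar Z'}\otimes v^*)r_{Z'}=((v^\vee)^*\otimes1_Z)r_Z .$$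
Its adjoint is the second identity in (6). The last display and the adjoint of the first identity in (6) say that $v^*$ satisfies the claim with $(v^*)^\vee=(v^\vee)^*$. If $v_2:Z\to Z'$ and $v_1:Z'\to Z''$ satisfy the claim, then
$$(1\otimes v_1v_2)r_Z=(1\otimes v_1)(v_2^\vee\otimes1)r_{Z'}=(v_2^\vee\otimes1)(1\otimes v_1)r_{Z'}=(v_2^\vee v_1^\vee\otimes1)r_{Z''},$$
and similarly for the second identity. So $v_1v_2$ satisfies it with $v_2^\vee v_1^\vee$. Sums and scalar multiples are clear, and the claim follows.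

Now, using $L_{Z'}(t)v=vL_Z(t)$, then (6) for $v$ and $w$, then (5),
$$\Psi_{vw}(t)=r_{Z'}^*(1\otimes v)(1\otimes L_Z(t))(1\otimes w)r_{Z'}=r_Z^*(v^\vee\otimes1)(1\otimes L_Z(t))(w^\vee\otimes1)r_Z=r_Z^*(1\otimes L_Z(t))(v^\vee w^\vee\otimes1)r_Z,$$
and
$$(v^\vee w^\vee\otimes1)r_Z=(v^\vee\otimes1)(1\otimes w)r_{Z'}=(1\otimes w)(v^\vee\otimes1)r_{Z'}=(1\otimes w)(1\otimes v)r_Z=(1\otimes wv)r_Z .$$
So $\Psi_{vw}(t)=\Psi_{wv}(t)$. $\square$

## 9. Jones–Wenzl projections and the admissible indices below 4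

**Step 1: the projections.** They give endomorphisms $g$ for which $\Psi_g$ is a Chebyshev polynomial in $M$. Let $Z_n=\rho\bar\rho\rho\cdots$ ($n$ letters $c_1,\dots,c_n$),
$$U_k=1_{Z_{k-1}}\otimes r_{\bar c_k}:Z_{k-1}\to Z_{k+1},\qquad\epsilon_k=U_kU_k^*,$$
and $\Delta_0=1$, $\Delta_1=d$, $\Delta_{k+1}=d\Delta_k-\Delta_{k-1}$. As long as $\Delta_1,\dots,\Delta_k>0$ define $f_0=1$, $f_1=1$ and
$$f_{k+1}=f_k\otimes1-\tfrac{\Delta_{k-1}}{\Delta_k}(f_k\otimes1)\epsilon_k(f_k\otimes1)\qquad(k\ge1).$$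
We prove by induction, for all $k\ge1$ for which $f_k$ is defined,
$$f_k=f_k^*=f_k^2,\qquad f_k(f_{k-1}\otimes1)=f_k,\qquad U_k^*(f_k\otimes1)U_k=\tfrac{\Delta_k}{\Delta_{k-1}}f_{k-1}.\tag{7}$$
For $k=1$ the first two are trivial and the third is $r_{\bar\rho}^*r_{\bar\rho}=d$. Assume (7) for $k$, with $\Delta_k>0$, and let $x=(f_k\otimes1)\epsilon_k(f_k\otimes1)$. Since $U_kf_{k-1}=(f_{k-1}\otimes1\otimes1)U_k$, the third identity gives $\epsilon_k(f_k\otimes1)\epsilon_k=\frac{\Delta_k}{\Delta_{k-1}}(f_{k-1}\otimes1\otimes1)\epsilon_k$. With $(f_k\otimes1)(f_{k-1}\otimes1\otimes1)=f_k\otimes1$ we get $x^2=\frac{\Delta_k}{\Delta_{k-1}}x$. So $\frac{\Delta_{k-1}}{\Delta_k}x$ is a projection below $f_k\otimes1$; hence $f_{k+1}$ is a projection and $f_{k+1}(f_k\otimes1)=f_{k+1}$. For the third identity, $(f_k\otimes1\otimes1)U_{k+1}=U_{k+1}f_k$, and $(U_k^*\otimes1)U_{k+1}=1$ by (3) with $Y=c_k$, because $U_{k+1}$ inserts $r_{\bar c_{k+1}}=r_{c_k}$ after $c_k$. Thus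
$$U_{k+1}^*(f_{k+1}\otimes1)U_{k+1}=df_k-\tfrac{\Delta_{k-1}}{\Delta_k}f_k=\tfrac{\Delta_{k+1}}{\Delta_k}f_k .$$
The sign of $\Delta_{k+1}$ was not used.

**Step 2: the recursion.** Put $\Psi_k=\Psi_{f_k}$ on $V_0=B'\cap B_\infty$. Let $v=(f_k\otimes1)U_k:Z_{k-1}\to Z_{k+1}$. Then $vv^*=(f_k\otimes1)\epsilon_k(f_k\otimes1)$ and $v^*v=\frac{\Delta_k}{\Delta_{k-1}}f_{k-1}$. So (ii), (iii) and the trace property give $\Psi_{k+1}=\Psi_{f_k\otimes1}-\frac{\Delta_{k-1}}{\Delta_k}\Psi_{v^*v}$, that is,
$$\Psi_{k+1}=M\Psi_k-\Psi_{k-1},\qquad\Psi_0=\mathrm{id},\quad\Psi_1=M|_{V_0}.\tag{8}$$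
In particular $\Psi_k(1)=\Delta_k\cdot1$, and $\Psi_2=T-\mathrm{id}$. For $G=\mathbb Z/3$ in Section 1 we have $T=\mathrm{id}+\alpha+\alpha^2$ and $T^2=3T$, so $\Psi_4=T^2-3T+\mathrm{id}=\mathrm{id}$.

**Step 3: the possible values of $\lambda$ below $4$.** Let $\lambda<4$ and write $d=2\cos\theta$, $0<\theta<\pi/2$, so $\Delta_n=\sin((n+1)\theta)/\sin\theta$. Let $n$ be the least index with $(n+1)\theta\ge\pi$. Then $(n+1)\theta<\frac{3\pi}2$, so $\Delta_n\le0$, while $\Delta_k>0$ for $k<n$. As $\Delta_1=d>0$, $n\ge2$. So $f_n$ is defined, and (7) gives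
$$0\le U_n^*(f_n\otimes1)U_n=\tfrac{\Delta_n}{\Delta_{n-1}}f_{n-1}.$$
Moreover $f_{n-1}\ne0$: for $1\le k\le n-1$, $f_k=0$ would imply $f_{k-1}=0$ by the third identity in (7), and finally $f_0=0$. Hence $\Delta_n=0$, which forces $(n+1)\theta=\pi$. With $h=n+1\ge3$ we get $\lambda=4\cos^2(\pi/h)$.

**Step 4: $\Psi_{h-1}=0$.** Let $v=(f_{h-1}\otimes1)U_{h-1}$. Then $v^*v=\frac{\Delta_{h-1}}{\Delta_{h-2}}f_{h-2}=0$, so $v=0$. With $c=c_{h-1}$, (4) gives
$$(1_{Z_{h-1}}\otimes r_c^*)(v\otimes1_c)=f_{h-1}\big(1_{Z_{h-2}}\otimes(1_c\otimes r_c^*)(r_{\bar c}\otimes1_c)\big)=f_{h-1}.$$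
So $f_{h-1}=0$, and
$$\Psi_{h-1}=0.\tag{9}$$

**Step 5: the Rokhlin projection enters.** Let $e$ be as in Theorem B and $t=e-\lambda^{-1}\in V_0$. Then $E(t)=0$, so $\Psi_1(t)=dE(t)=0$, and also $M(t)=0$. By (8), $\Psi_2(t)=-t$, $\Psi_3(t)=-M(t)-0=0$, and so on:
$$\Psi_{2m}(t)=(-1)^mt,\qquad\Psi_{2m+1}(t)=0\qquad\text{whenever defined.}\tag{10}$$

Suppose $h$ is odd. Then $h-1$ is even, and (9) and (10) give $0=\Psi_{h-1}(t)=\pm t$. So $e=\lambda^{-1}1$ is a projection, hence $\lambda=1$ (that is, $h=3$). For $h=5$ this is the computation of Section 7.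

Suppose $h\equiv0\pmod4$. Then $h-2\equiv2\pmod4$, so $\Psi_{h-2}(t)=-t$, and $\Delta_{h-2}=\sin((h-1)\pi/h)/\sin(\pi/h)=1$, so $\Psi_{h-2}(1)=1$. By (i), $\Psi_{h-2}$ is positive. Hence
$$0\le\Psi_{h-2}(e)=\lambda^{-1}\Psi_{h-2}(1)+\Psi_{h-2}(t)=\lambda^{-1}-t=2\lambda^{-1}-e .$$
Multiply by $e$ on both sides: $(2\lambda^{-1}-1)e\ge0$. Since $E(e)=\lambda^{-1}\ne0$, $e\ne0$, so $\lambda\le2$. With $\lambda=4\cos^2(\pi/h)$ and $h\ge4$ this means $h=4$, $\lambda=2$.

The only remaining possibility is $h\equiv2\pmod4$ with $h\ge6$. This proves Theorem B. $\blacksquare$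

**The least non-integer value.** The values $4\cos^2(\pi/h)$ below $4\cos^2(\pi/10)$ belong to $h=3,\dots,9$. Theorem B excludes $h=5,7,8,9$, and $h=3,4,6$ give $1,2,3$, the indices of the group examples with $|G|=1,2,3$. Together with the Corollary, $\frac{5+\sqrt5}2$ is exactly the least non-integer scalar index of a Rokhlin inclusion. Which values $4\cos^2(\pi/h)$ with $h\equiv2\pmod4$, $h\ge14$, occur is not determined here.
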